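# Overcomplete sets in Banach spaces with large duals

## Powers of $1/n$ in $\ell_2$

For $0<x<1$ put $v_x=(1,x,x^2,x^3,\dots)\in\ell_2$, and let $Y=\{v_{1/2},v_{1/3},v_{1/4},\dots\}$. Throw away as many elements of $Y$ as you like, as long as infinitely many remain. The remaining set $Z$ still has dense linear span. To see this, let $f=(a_0,a_1,\dots)\in\ell_2$ be a functional that vanishes on $Z$. Then $F(x)=\sum_k a_kx^k$, which converges for $|x|<1$, vanishes at $x=1/n$ for infinitely many $n$. If some $a_k$ were nonzero, let $a_m$ be the first such coefficient. Then $F(x)=x^m(a_m+xG(x))$ with $G$ a convergent power series, so $F(x)\neq0$ for all small $x\ne0$, a contradiction. So $f=0$, and by Hahn–Banach $Z$ has dense span.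

An orthonormal basis behaves quite differently: remove one vector, and the span of the rest is no longer dense.

The example moves to every infinite dimensional separable Banach space $X$. Let $(x_k)$ be dense in the unit ball of $X$ and let $S:\ell_2\to X$ be the bounded operator with $S(e_k)=2^{-k}x_k$, which has dense range. If $0\ne f\in X^*$, then $f\circ S\neq0$, so $f$ vanishes at $Sv_{1/n}$ for only finitely many $n$. Also $n\mapsto Sv_{1/n}$ is finite-to-one: if it took a value $c$ infinitely often, a nonzero $f$ with $f(c)=0$ would vanish at $Sv_{1/n}$ for infinitely many $n$. So $S[Y]$ is an infinite set, and each of its infinite subsets has dense span.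

What happens in nonseparable spaces? All Banach spaces below are infinite dimensional and over the reals. The density $dens(X)$ is the minimal cardinality of a norm dense subset of $X$, $\mathfrak c$ is the cardinality of the continuum, $X^*$ carries its norm topology, and $B_{X^*}$ is its closed unit ball. A set is linearly dense if its linear span is norm dense.

**Definition.** A set $Y\subseteq X$ is *overcomplete* in $X$ if $|Y|=dens(X)$ and every $Z\subseteq Y$ with $|Z|=|Y|$ is linearly dense in $X$.

In a space of density $\omega_1$, for instance, we want $\omega_1$ vectors such that any uncountably many of them are linearly dense. Piotr Koszmider's paper "On the existence of overcomplete sets in some classical nonseparable Banach spaces", arXiv:2006.00806 (2020), is the source of the following question: *is it true that no Banach space whose dual has density bigger than $\mathfrak c$ admits an overcomplete set?*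

By Hahn–Banach, a set fails to be linearly dense exactly when some nonzero functional vanishes on it. So for $|Y|=dens(X)$,
$$Y\text{ is overcomplete}\iff |Y\cap\ker f|<|Y|\ \text{ for every } 0\neq f\in X^*. \tag{1}$$
We use only this form.

## Two easy cases

A separable $X$ has $|X^*|\le\mathfrak c$, so the question concerns nonseparable spaces only.

**Large regular density.** If $\kappa=dens(X)>\mathfrak c$ is regular, there is no overcomplete set. Let $|Y|=\kappa$ and take linearly independent $f,g\in X^*$. The map $y\mapsto(f(y),g(y))$ sends $Y$ into a set of size $\mathfrak c<\kappa$, so by regularity it is constant, say equal to $(u,v)$, on $\kappa$ points. If $(u,v)=(0,0)$, then $f$ vanishes at these points; otherwise $vf-ug\neq0$ does. By (1) $Y$ is not overcomplete.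

**Density $\omega_1$, few functionals.** Suppose $dens(X)=\omega_1$ and $X^*\setminus\{0\}=\{f_\alpha:\alpha<\omega_1\}$. Then an overcomplete set exists. By recursion on $\beta<\omega_1$ choose $y_\beta$ outside the sets $\ker f_\alpha$ ($\alpha<\beta$) and different from all $y_\alpha$ ($\alpha<\beta$). This is possible by Baire's theorem: countably many closed hyperplanes and points do not cover $X$. Each $f_\alpha$ then vanishes at $y_\beta$ only if $\beta\le\alpha$, and (1) applies. For example, under CH the space $\ell_2(\omega_1)$ has a dual of size $\omega_1^\omega=\omega_1$, so it admits an overcomplete set.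

This diagonalization is the natural first attack, and it stops at a definite place. If $dens(X)=\omega_1$ and $dens(X^*)>\mathfrak c$, the functionals cannot be listed in type $\omega_1$. Some stage would have to avoid uncountably many hyperplanes at once, and Baire's theorem says nothing about that. Even $\omega_1$ hyperplanes may cover the space: in $\ell_2(\omega_1)$ every vector has countable support, so the kernels of the $\omega_1$ coordinate functionals cover everything.

## Four theorems

For Theorem C we need one topological notion.

**Definition.** The *tightness* $t(K)$ of a space $K$ is the least infinite cardinal $\theta$ such that whenever $x\in\overline A$, there is $A'\subseteq A$ with $|A'|\le\theta$ and $x\in\overline{A'}$. If $t(K)=\omega$, then $K$ is *countably tight*.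

For example, the ordinal space $[0,\omega_1]$ has tightness $\omega_1$: the point $\omega_1$ is in the closure of $[0,\omega_1)$, but every countable subset of $[0,\omega_1)$ is bounded by some $\alpha<\omega_1$, so $\omega_1$ is not in its closure.

**Theorem A.** Let $V\models$ CH and let $\lambda=\lambda^{\omega_1}>\omega_1$. Some cardinal-preserving forcing extension of $V$ satisfies CH and $2^{\omega_1}=\lambda$, and contains a compact $K$ such that $X=C(K)$ has $dens(X)=\omega_1=\mathfrak c$, $dens(X^*)=\lambda>\mathfrak c$, and $X$ admits an overcomplete set. (For example: $V\models$ GCH, $\lambda=\omega_2$.)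

**Theorem A′.** If moreover $\omega_1\le\mu=\mu^\omega<\lambda$, then some cardinal-preserving extension of $V$ satisfies $\mathfrak c=\mu$, $2^{\omega_1}=\lambda$, and contains a space $X$ with $dens(X)=\omega_1$ and $dens(X^*)=\lambda>\mathfrak c$ that admits an overcomplete set.

**Theorem B.** If $V\models$ GCH and $G$ is generic for adding $\omega_2$ Cohen reals, then in $V[G]$ no Banach space $X$ with $dens(X^*)>\mathfrak c$ admits an overcomplete set.

**Theorem C (ZFC).** If $X$ admits an overcomplete set and $\kappa=dens(X)$, then either $\kappa\le\mathfrak c$, or [$\mathfrak c<\kappa<2^{\omega_1}$, $cf(\kappa)=\omega_1$ and $(B_{X^*},w^*)$ has tightness exactly $\omega_1$]. In particular $\kappa\le\mathfrak c$ if $(B_{X^*},w^*)$ is countably tight, or if $2^{\omega_1}<\mathfrak c^{+\omega_1}$ (the $\omega_1$-th cardinal successor of $\mathfrak c$).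

Theorem A alone answers the question as posed: the statement is not a theorem of ZFC. Since Con(ZFC) gives a model of GCH, Theorems A and B together show, assuming only Con(ZFC), that the statement is independent of ZFC. Whether the exceptional case in Theorem C can occur is not decided here.

## Forcing facts

We write $Fn(I,2)$ for the finite partial functions from $I$ to $2$, ordered by reverse inclusion. A forcing is *$\sigma$-closed* if every decreasing $\omega$-sequence of conditions has a lower bound. For instance, countable partial functions from $\omega_1$ to $2$ form a $\sigma$-closed forcing, while $Fn(\omega,2)$ is not $\sigma$-closed. We recall the following.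

- (F1) A $\sigma$-closed forcing adds no new $\omega$-sequences of elements of the ground model. So it adds no reals and preserves $\omega_1$ and CH.
- (F2) If $\kappa$ is regular uncountable and all antichains have size $<\kappa$ ($\kappa$-c.c.), cardinals $\ge\kappa$ are preserved.
- (F3) A subset of $\tau$ in the extension has a nice name, given by $\tau$ antichains. If all antichains have size $\le\theta$ and $|P|\le\lambda$ ($\theta,\tau,\lambda$ infinite), then in the extension $2^\tau$ is at most $\lambda^{\theta\cdot\tau}$ as computed in the ground model.
- (F4) Any $\omega_1$ finite sets contain a $\Delta$-system of size $\omega_1$. Under CH any $\omega_2$ countable sets contain a $\Delta$-system of size $\omega_2$.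
- (F5) $Fn(I,2)$ is c.c.c. If $G$ is $Fn(I,2)$-generic over $V$ and $J\subseteq I$, $J\in V$, then $G_J=G\cap Fn(J,2)$ is $Fn(J,2)$-generic. Every $g:\omega\to B$ in $V[G]$ with $B\in V$ lies in $V[G_J]$ for some countable $J\in V$: choose for each $n$ a maximal antichain $A_n$ deciding $\dot g(n)$; it is countable, and $J$ is the union of the domains of all conditions in all $A_n$.

## Countable promises, and what they miss in $\ell_1(\omega_1)$

Forcing lets us diagonalize against more than $\omega_1$ functionals. A condition lists countably many vectors and makes countably many promises, each of the form "from now on, avoid $\ker f$".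

**Lemma 1.** Let $W\models$ CH, let $X_1\in W$ be a Banach space with $dens(X_1)=\omega_1$, and in $W$ let $P=P(X_1)$ be the set of pairs $p=(s_p,F_p)$, where $s_p:\alpha_p\to X_1$ is injective, $\alpha_p<\omega_1$, and $F_p\subseteq X_1^*\setminus\{0\}$ is countable. Put $q\le p$ iff $s_q\supseteq s_p$, $F_q\supseteq F_p$, and $f(s_q(\beta))\neq0$ for all $f\in F_p$ and $\alpha_p\le\beta<\alpha_q$. Then $P$ is a $\sigma$-closed forcing whose antichains have size at most $\omega_1$. If $G_P$ is generic, then $s=\bigcup_{p\in G_P}s_p$ is an injection from $\omega_1$ to $X_1$, and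
$$\{\beta<\omega_1:f(s(\beta))=0\}\ \text{is countable for every } 0\ne f\in X_1^*\text{ with } f\in W. \tag{2}$$
Moreover, if $O\in W$ is a nonempty open subset of $X_1$ and $\delta<\omega_1$, then $s(\beta)\in O$ for some $\beta\ge\delta$.

*Proof.* The order is transitive. Let $r\le q\le p$, $f\in F_p$ and $\alpha_p\le\beta<\alpha_r$. If $\beta<\alpha_q$, use $q\le p$ and $s_r(\beta)=s_q(\beta)$; if $\beta\ge\alpha_q$, use $r\le q$ and $f\in F_q$.

$P$ is $\sigma$-closed: given a decreasing sequence $(p_n)$, let $(s,F)$ be the coordinatewise union. If $f\in F_{p_n}$ and $\alpha_{p_n}\le\beta<\sup_m\alpha_{p_m}$, then $\beta<\alpha_{p_m}$ for some $m>n$, and $f(s(\beta))\neq0$ because $p_m\le p_n$.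

Antichains: two conditions $(s,F),(s,F')$ with the same first coordinate have the common extension $(s,F\cup F')$. By CH $|X_1|=\omega_1^\omega=\omega_1$, so there are only $\omega_1^\omega=\omega_1$ first coordinates.

Density: given $p$ and $\alpha<\omega_1$ with $\alpha>\alpha_p$, choose recursively $s(\beta)$ for $\alpha_p\le\beta<\alpha$ outside the countable union of the hyperplanes $\ker f$ ($f\in F_p$) and outside the countable set of earlier values. Baire's theorem allows this, even inside a prescribed nonempty open set at each stage. With the extended function $s$, $(s,F_p)\le p$. So $\{p:\alpha_p\ge\alpha\}$ is dense and $s$ is defined on $\omega_1$; first reaching length $\ge\delta$ and then choosing one more value in $O$ gives the last claim. Injectivity is clear. Finally $(s_p,F_p\cup\{f\})\le p$ for $0\ne f\in X_1^*$, so some $p\in G_P$ has $f\in F_p$. Then $f(s(\beta))\neq0$ for all $\beta\ge\alpha_p$, which is (2). $\square$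

Statement (2) looks like overcompleteness, but it covers only the functionals *in $W$*, and the forcing may add functionals. This really happens in the first candidate one would try. Under CH, $X_1=\ell_1(\omega_1)$ has density $\omega_1$, and its dual $\ell_\infty(\omega_1)$ has density $2^{\omega_1}>\omega_1=\mathfrak c$, because distinct characteristic functions are at distance $1$. Force with $P(\ell_1(\omega_1))$. No new $\omega$-sequences appear, so the extension has the same $\ell_1(\omega_1)$. We show that in the extension some $0\ne f\in\ell_\infty(\omega_1)$ vanishes at $s(\beta)$ for uncountably many $\beta$.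

For $\eta<\omega_1$ the set $O_\eta=\{y:|y(\eta)|>\frac12\|y\|\}$ is open and contains the unit vector $e_\eta$. By the last part of Lemma 1 we can choose recursively, for $\xi<\omega_1$, an ordinal $\eta_\xi>0$ larger than all $\eta_\zeta$ and all elements of the supports of $y_\zeta=s(\beta_\zeta)$ ($\zeta<\xi$), and then $\beta_\xi$ larger than all earlier $\beta_\zeta$ with $y_\xi=s(\beta_\xi)\in O_{\eta_\xi}$. Put $f(0)=1$, $f(\eta)=0$ for $\eta\notin\{0\}\cup\{\eta_\xi:\xi<\omega_1\}$, and recursively
$$f(\eta_\xi)=-\frac{1}{y_\xi(\eta_\xi)}\sum_{\eta\neq\eta_\xi}f(\eta)\,y_\xi(\eta).$$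
No $\eta_\zeta$ with $\zeta>\xi$ is in the support of $y_\xi$, so the right side uses only values already defined. These are bounded by $1$, the coordinates of $y_\xi$ other than $\eta_\xi$ carry less than half of $\|y_\xi\|$, and $|y_\xi(\eta_\xi)|$ exceeds half of it. So $|f(\eta_\xi)|\le1$. Hence $f\in\ell_\infty(\omega_1)$, $f\neq0$, and $f(y_\xi)=0$ for all $\xi<\omega_1$: the generic set is not overcomplete.

The functional $f$ consists of $\omega_1$ free choices. This suggests looking for a space that has many functionals, each of which consists of *countable* information, up to objects that a $\sigma$-closed forcing cannot add. Then nothing new appears in the dual, and (2) is enough.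

## The path space of an $\omega_1$-tree

**Definition.** An *$\omega_1$-tree* $T$ is a tree of height $\omega_1$ whose levels $T_\alpha$ ($\alpha<\omega_1$) are nonempty and countable. A *path* is a downward closed chain in $T$ (possibly empty). A *cofinal branch* is a path that meets every level. Let $K_T\subseteq2^T$ be the set of all paths, and let $U_t=\{p\in K_T:t\in p\}$.

A path has at most one element on each level, so an uncountable path is a cofinal branch. Being downward closed and being a chain are closed conditions in $2^T$, so $K_T$ is compact, and each $U_t$ is clopen. For $t\in T$ the set ${\downarrow}t=\{s:s\le t\}$ is a path.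

For the example $T=(\omega_1,<)$, a single branch, the paths are the ordinals $\le\omega_1$, and $U_t=(t,\omega_1]$. The sets $U_t$ and their complements generate the order topology, so $K_T=[0,\omega_1]$.

Let $D$ be the $\mathbb Q$-span of $\{1\}\cup\{1_{U_t}:t\in T\}$ in $C(K_T)$. The product $1_{U_s}1_{U_t}$ is $0$ if $s,t$ are incomparable and $1_{U_{\max(s,t)}}$ otherwise, and the functions $1_{U_t}$ separate points. By Stone–Weierstrass $D$ is dense, so $dens(C(K_T))\le|T|=\omega_1$. Moreover $\|1_{U_s}-1_{U_t}\|=1$ for $s\neq t$, because one of ${\downarrow}s,{\downarrow}t$ contains just one of the two nodes. So $dens(C(K_T))=\omega_1$.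

We also record the norm on $D$. Let $F\subseteq T$ be finite and $d=q+\sum_{t\in F}q_t1_{U_t}$. The value of $d$ at a path $p$ depends only on $p\cap F$. If this is nonempty with largest node $t$, then $p\cap F=\{s\in F:s\le t\}={\downarrow}t\cap F$. The empty trace occurs for the empty path. Hence
$$\|d\|=\max\Big(|q|,\ \max_{t\in F}\Big|q+\sum_{s\in F,\,s\le t}q_s\Big|\Big), \tag{3}$$
which depends only on the tree order and the coefficients.

If $b\neq b'$ are cofinal branches, choose $t\in b\setminus b'$. The function $2\cdot1_{U_t}-1$ has norm $1$ and shows $\|\delta_b-\delta_{b'}\|=2$. So *many branches make a large dual*. The next lemma says that branches are the only source of uncountable information.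

**Lemma 2.** Let $m$ be a signed Radon measure on $K_T$. There are $\alpha_0<\omega_1$, countably many distinct cofinal branches $b_i$, and reals $a_i$ with $\sum|a_i|<\infty$, such that
$$m(U_t)=\sum_{i:\,t\in b_i}a_i\qquad\text{for all } t \text{ of level}\ge\alpha_0. \tag{4}$$

*Proof.* **Step 1: remove the atoms at branches.** Let $\{b_i\}$ be the countable set of cofinal branches with $|m|(\{b_i\})>0$, let $a_i=m(\{b_i\})$, and let $\nu$ be the restriction of $|m|$ to $K_T\setminus\{b_i\}_i$. Then $\sum|a_i|<\infty$, $\nu$ is a Radon measure, $\nu=|m-\sum a_i\delta_{b_i}|$, and $\nu(\{b\})=0$ for every cofinal branch $b$.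

**Step 2: find the mass that survives to all levels.** Let $L_\alpha=\bigcup_{t\in T_\alpha}U_t$, a countable disjoint union of clopen sets. Paths are downward closed, so $L_\alpha$ decreases with $\alpha$. A nonincreasing function $\omega_1\to\mathbb R$ is eventually constant, so there are $c\ge0$ and $\alpha_1$ with $\nu(L_\alpha)=c$ for all $\alpha\ge\alpha_1$. We show $c=0$.

**Step 3: if $c>0$, the mass concentrates on a branch.** For $\alpha\ge\alpha_1$ let $s_\alpha=\max_{t\in T_\alpha}\nu(U_t)>0$; the maximum exists because $\sum_{t\in T_\alpha}\nu(U_t)=c$ is finite and positive. If $u<t$, then $U_t\subseteq U_u$, so $s_\alpha$ is nonincreasing, and there are $s>0$ and $\alpha_2\ge\alpha_1$ with $s_\alpha=s$ for $\alpha\ge\alpha_2$. For $\alpha\ge\alpha_2$ the set $A_\alpha=\{t\in T_\alpha:\nu(U_t)\ge s\}$ is nonempty and has at most $c/s$ elements. For $\alpha_2\le\alpha<\beta$ the predecessor on level $\alpha$ of a member of $A_\beta$ is in $A_\alpha$. An inverse limit of nonempty finite sets is nonempty, so there is a cofinal branch $b$ with $\nu(U_t)\ge s$ for all $t\in b$ of level $\ge\alpha_2$, and then for all $t\in b$.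

A path that contains $b$ has only one node per level, so $\bigcap_{t\in b}U_t=\{b\}$. The sets $U_t$, $t\in b$, form a decreasing family of compact sets, so every open set containing the point $b$ contains some $U_t$ with $t\in b$. By outer regularity $\nu(\{b\})\ge s>0$, which contradicts Step 1.

**Step 4: conclude.** So $c=0$ and $\nu(L_{\alpha_0})=0$ for some $\alpha_0$. If $t$ has level $\ge\alpha_0$, then $U_t\subseteq L_{\alpha_0}$, so $m-\sum a_i\delta_{b_i}$ gives $U_t$ measure $0$, and this is (4). $\square$

In the example $K_T=[0,\omega_1]$, formula (4) says that $m((t,\omega_1])=m(\{\omega_1\})$ for all large $t<\omega_1$.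

By the Riesz theorem a functional $f\in C(K_T)^*$ is given by a measure. So $f|D$ is computed from $T$ and *countable data*: the ordinal $\alpha_0$, the reals $f(1)$ and $f(1_{U_t})$ for the countably many $t$ of level $<\alpha_0$, and the sequences $(a_i)$ and $(b_i)$.

## Cofinal branches under $\sigma$-closed forcing

The data above are countable sequences of reals, nodes and *branches*. A $\sigma$-closed forcing adds no countable sequences of old objects, so it remains to exclude new branches.

**Lemma 3 (Silver).** A $\sigma$-closed forcing adds no new cofinal branch to an $\omega_1$-tree $T$ of the ground model $V$.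

*Proof.* Suppose $p$ forces that $\dot b$ is a cofinal branch not in $V$.

**Step 1: splitting.** Every $q\le p$ has extensions $q_0,q_1$ and distinct nodes $t_0,t_1$ of a common level with $q_i\Vdash t_i\in\dot b$. Otherwise the set $\{t:\exists r\le q\ r\Vdash t\in\dot b\}\in V$ has exactly one node on each level, and $q$ forces $\dot b$ to equal it. Extending $q_0,q_1$ to decide $\dot b$ on a higher level replaces $t_0,t_1$ by nodes above them, which are again distinct.

**Step 2: a binary tree of conditions.** We build $\alpha_0<\alpha_1<\cdots<\omega_1$ and, for $\sigma\in2^{<\omega}$, conditions $p_\sigma\le p$, decreasing along extensions of $\sigma$, and nodes $t_\sigma\in T_{\alpha_{|\sigma|}}$ with $p_\sigma\Vdash t_\sigma\in\dot b$, distinct for distinct $\sigma$ of the same length. Given stage $n$, split each of the $2^n$ conditions $p_\sigma$ as in Step 1, choose $\alpha_{n+1}$ above $\alpha_n$ and above the finitely many levels involved, and extend all the new conditions to decide $\dot b\cap T_{\alpha_{n+1}}$. The node $t_{\sigma^\frown i}$ lies above $t_\sigma$, since $p_{\sigma^\frown i}$ puts both into the chain $\dot b$.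 So nodes that come from different $\sigma$ remain distinct, and those that come from the same $\sigma$ are distinct by Step 1.

**Step 3: too many nodes.** Let $\alpha=\sup_n\alpha_n$. For $x\in2^\omega$ take a lower bound of $(p_{x|n})_n$ and extend it to decide $\dot b\cap T_\alpha=\{t_x\}$. Then $t_x$ lies above all $t_{x|n}$, so the nodes $t_x$ are pairwise distinct and $T_\alpha$ is uncountable, a contradiction. $\square$

## An $\omega_1$-tree with $\lambda$ cofinal branches

By the above we want an $\omega_1$-tree with more than $\mathfrak c$ cofinal branches. We force one, together with names for $\lambda$ branches.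

**Lemma 4.** Let $V\models$ CH and $\lambda=\lambda^{\omega_1}>\omega_1$. There is a $\sigma$-closed forcing $Q$ whose extension $V_1$ has the same cardinals, satisfies CH and $2^{\omega_1}=\lambda$, and contains an $\omega_1$-tree with at least $\lambda$ cofinal branches.

*Proof.* Let $Q$ be the set of pairs $q=(t,h)$ such that for some $\alpha=\alpha_q<\omega_1$ the set $t\subseteq2^{\le\alpha}$ is countable and closed under initial segments, and $h$ is a function from a countable subset of $\lambda$ containing $0$ into $t\cap2^\alpha$. As $0\in dom\,h$, the set $t$ determines $\alpha_q$. Put $q'=(t',h')\le q$ iff $\alpha_{q'}\ge\alpha_q$, $t'\cap2^{\le\alpha_q}=t$, $dom\,h\subseteq dom\,h'$, and $h(\xi)\subseteq h'(\xi)$ for $\xi\in dom\,h$.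

**Step 1: $Q$ is $\sigma$-closed.** Let $(q_n)$ be decreasing, $q_n=(t_n,h_n)$. If $\alpha_{q_n}$ is eventually constant, then so is $t_n$. From that point on the $h_n$ extend each other as functions, since $h_n(\xi)\subseteq h_{n+1}(\xi)$ have the same length. So we take the union. Otherwise let $\alpha=\sup_n\alpha_{q_n}$, let $h(\xi)=\bigcup_nh_n(\xi)$ over those $n$ with $\xi\in dom\,h_n$, and let $t=\bigcup_nt_n\cup ran\,h$. A proper initial segment of $h(\xi)$ is an initial segment of some $h_n(\xi)\in t_n$, so $t$ is closed under initial segments. The elements of $ran\,h$ have length $\alpha>\alpha_{q_n}$, so $t\cap2^{\le\alpha_{q_n}}=t_n$. Thus $(t,h)$ is a lower bound.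

**Step 2: antichains have size at most $\omega_1$.** By CH $|2^{<\omega_1}|=\omega_1$, and there are $\omega_1^\omega=\omega_1$ possible $t$'s. Given $\omega_2$ conditions, thin out so that $t$ is constant, the domains form a $\Delta$-system (F4), and the $h$'s agree on the root; the latter is possible because $t$ and the root are countable, so there are at most $\omega_1$ restrictions to the root. Then $(t,h_1\cup h_2)$ is a common extension of any two of them.

**Step 3: dense sets.** Any $\xi<\lambda$ can be added to $dom\,h$, with value $h(0)$. Any height $<\omega_1$ can be reached by appending zeros above all top nodes (the elements of $t\cap2^{\alpha_q}$) and to all values of $h$. For $\xi\neq\eta$ in $dom\,h$ we can extend by one level, adding $u^\frown0$ and $u^\frown1$ for all top nodes $u$, with $h'(\eta)=h(\eta)^\frown1$ and $h'(\zeta)=h(\zeta)^\frown0$ for all other $\zeta\in dom\,h$, including $\xi$.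

**Step 4: the extension.** Let $T=\bigcup_{q\in G_Q}t_q$, ordered by inclusion. If $q=(t,h)\in G_Q$, then $T\cap2^{\le\alpha_q}=t$: for $q'\in G_Q$, a common extension of $q$ and $q'$ shows $t_{q'}\cap2^{\le\alpha_q}\subseteq t$. By Step 3 the heights $\alpha_q$ are unbounded in $\omega_1$, so all levels of $T$ are countable, and they are nonempty because of $h(0)$ and its initial segments. For $\xi<\lambda$ the function $\bigcup\{h_q(\xi):q\in G_Q,\ \xi\in dom\,h_q\}\in2^{\omega_1}$ gives a cofinal branch of its initial segments, and different $\xi$ give different branches by Step 3.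

By (F1), (F2) and Step 2 cardinals and CH are preserved. As $\lambda^\omega=\lambda$, we have $|Q|\le\lambda$, so by (F3) $2^{\omega_1}\le\lambda^{\omega_1}=\lambda$ in $V_1$. The branches are $\lambda$ subsets of $T$, and $|T|=\omega_1$, so $2^{\omega_1}\ge\lambda$. $\square$

## Proof of Theorem A

**Step 1: the model.** Take $V_1$ and $T$ from Lemma 4. In $V_1$ let $X_1=C(K_T)$, of density $\omega_1$, and let $V_2=V_1[G_P]$ for $P=P(X_1)$ as in Lemma 1 with $W=V_1$. A functional is determined by its values on $D$, so in $V_1$ we have $|X_1^*|\le\mathfrak c^{\omega_1}=2^{\omega_1}=\lambda$, and $|P|\le\omega_1\cdot\lambda^\omega=\lambda$. By Lemma 1, (F1), (F2) and (F3), in $V_2$ cardinals are preserved, CH holds, $2^{\omega_1}=\lambda$ (at most $(\lambda^{\omega_1})^{V_1}=\lambda$, and at least $\lambda$ because subsets of $\omega_1$ persist), and there are no new $\omega$-sequences of elements of $V_1$. Let $s$ be as in Lemma 1 and $Y=ran(s)$, so $|Y|=\omega_1$. We now work in $V_2$, where $T$ is still an $\omega_1$-tree, and put $X=C(K_T)$.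

**Step 2: the space is unchanged.** Countable paths are in $V_1$ because there are no new $\omega$-sequences, and cofinal branches are in $V_1$ by Lemma 3. So $K_T$ is the same set in $V_1$ and $V_2$, with the same basic clopen sets, and $D$ with its norm is the same. An element of $X$ is the uniform limit of a sequence from $D$. This sequence lies in $V_1$, where it is also Cauchy and has the same limit. So $X\subseteq X_1$. Conversely an element of $X_1$ is a uniform limit of a sequence from $D$, hence continuous in $V_2$. So $X=X_1$ with the same norm.

**Step 3: the dual has no new elements.** Let $f\in X^*$. By Lemma 2, applied in $V_2$, $f|D$ is computed from $T$ and countable data: an ordinal, countably many reals, and a countable sequence of cofinal branches. The reals and the branches are elements of $V_1$, and countable sequences of elements of $V_1$ are in $V_1$. So $f|D\in V_1$. It is bounded and $\mathbb Q$-linear, so in $V_1$ it extends to a member of $X_1^*$. That member and $f$ are continuous and agree on the dense set $D$, so they are equal. Hence every $f\in X^*$ is in $V_1$ and is a member of $X_1^*$ there.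

**Step 4: conclusion.** By Step 3 and (2), every $0\neq f\in X^*$ vanishes at only countably many points of $Y$. Since $dens(X)=\omega_1=|Y|$, $Y$ is overcomplete by (1). The $\lambda$ cofinal branches give $\lambda$ functionals $\delta_b$ at mutual distance $2$, so $dens(X^*)\ge\lambda$, and $|X^*|\le\mathfrak c^{\omega_1}=2^{\omega_1}=\lambda$. Thus $dens(X^*)=\lambda>\omega_1=\mathfrak c$. For the example: under GCH $\omega_2^{\omega_1}=\omega_2$. $\blacksquare$

## Cohen reals over the example: proof of Theorem A′

To make $\mathfrak c$ larger we add $\mu$ Cohen reals to $V_2$. Now the space and the dual do change. Countable supports will carry the overcompleteness over.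

**Step 1: the model.** Let $V_3=V_2[H]$ with $H$ generic over $V_2$ for $Fn(\mu,2)$. Passing from $V$ to $V_2$ adds no $\omega$-sequences of ordinals, so $\mu^\omega=\mu$ in $V_2$. By c.c.c. cardinals are preserved. By (F3), in $V_3$ we have $\mathfrak c\le\mu$ and $2^{\omega_1}\le(\mu^{\omega_1})^{V_2}\le(\lambda^{\omega_1})^{V_2}=\lambda$. There are $\mu$ distinct Cohen reals if $\mu>\omega_1$, and $\mathfrak c\ge\omega_1$ always, so $\mathfrak c=\mu$. Also $2^{\omega_1}\ge\lambda$, since subsets of $\omega_1$ persist. So $\mathfrak c=\mu$ and $2^{\omega_1}=\lambda$, and $T$ is still an $\omega_1$-tree.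

**Step 2: no new cofinal branches.** Let $r$ force that $\dot b$ is a cofinal branch. In $V_2$ choose, for $\alpha<\omega_1$, $r_\alpha\le r$ and $t_\alpha\in T_\alpha$ with $r_\alpha\Vdash t_\alpha\in\dot b$. By the $\Delta$-system lemma, and since only finitely many conditions live on a finite root, there is an uncountable $S\subseteq\omega_1$ with $\{r_\alpha:\alpha\in S\}$ pairwise compatible. Then the $t_\alpha$ ($\alpha\in S$) are pairwise comparable, and their downward closure is a cofinal branch $b'\in V_2$.

Some $r'\le r$ forces $\{\alpha\in S:r_\alpha\in H\}$ to be uncountable. Otherwise $r$ forces this set to be bounded in $\omega_1$, and by c.c.c. there is a fixed $\beta<\omega_1$ such that $r$ forces it to be bounded by $\beta$. But for $\alpha\in S\setminus(\beta+1)$ the condition $r_\alpha\le r$ forces $r_\alpha\in H$, a contradiction. Now $r'\Vdash\dot b=b'$, since both are the downward closure of the uncountable set of those $t_\alpha$ with $\alpha\in S$ and $r_\alpha\in H$. The same argument applies below every extension of $r$, so $r\Vdash\dot b\in V_2$.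

**Step 3: the new space contains the old one.** Let $X_2=C(K_T)^{V_2}$ and, in $V_3$, $X=X_3=C(K_T)$; here $K_T$ may contain new countable paths. By (3) the norm of a formal $\mathbb Q$-combination of $1$ and the $1_{U_t}$ is the same in $V_2$ and $V_3$, so we may identify $D$ in both models. If $x\in X_2$ is the limit of a sequence $(d_n)$ from $D$ in $V_2$, this sequence is Cauchy in $X_3$; let $j(x)$ be its limit there. This does not depend on the sequence, and $j:X_2\to X_3$ is isometric, linear over the reals of $V_2$, and the identity on $D$. Write $y_\alpha=s(\alpha)=\lim_nd_{\alpha,n}$, with an array $(d_{\alpha,n})_{\alpha<\omega_1,n<\omega}$ of elements of $D$ in $V_2$. Then $j(y_\alpha)=\lim_nd_{\alpha,n}$ in $X_3$.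

In $V_3$ we have $dens(X_3)=\omega_1$, as for every $\omega_1$-tree. The $\lambda$ cofinal branches give $dens(X_3^*)\ge\lambda$, and $|X_3^*|\le\mathfrak c^{\omega_1}=2^{\omega_1}=\lambda$. So $dens(X_3^*)=\lambda>\mu=\mathfrak c$.

**Step 4: $j[Y]$ is overcomplete in $X_3$.** Since $s$ and $j$ are injective, $|j[Y]|=\omega_1$. Let $0\neq f\in X_3^*$ and suppose that $N=\{\alpha:f(j(y_\alpha))=0\}$ is uncountable. By Lemma 2 in $V_3$, $f|D$ is computed from $T$, an ordinal, countably many reals, and a countable sequence of cofinal branches, which are elements of $V_2$ by Step 2. Coding the reals by sets of rationals, we can write all of this as one function from $\omega$ to a set in $V_2$. By (F5) there is a countable $J\in V_2$ with $f|D\in V_2[H_J]$. Let $\dot f\in V_2$ be an $Fn(J,2)$-name for $f|D$.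

If $\alpha\in N$, then $\lim_nf(d_{\alpha,n})=0$, so some $r\in H_J$ forces $\lim_n\dot f(d_{\alpha,n})=0$. As $Fn(J,2)$ is countable, a single $r\in H_J$ works for uncountably many $\alpha$. So
$$N_r=\{\alpha<\omega_1:r\Vdash\lim_n\dot f(d_{\alpha,n})=0\}$$
is uncountable, and it belongs to $V_2$ because forcing is definable there. Since $Y$ is overcomplete in $X_2$ in $V_2$, the set $\{y_\alpha:\alpha\in N_r\}$ is linearly dense in $X_2$. Applying $j$, the closed linear span of $\{j(y_\alpha):\alpha\in N_r\}$ in $X_3$ contains $D$, so it is $X_3$. But $r\in H_J$ gives $f(j(y_\alpha))=\lim_nf(d_{\alpha,n})=0$ for all $\alpha\in N_r$. So $f=0$, a contradiction. By (1), $j[Y]$ is overcomplete. $\blacksquare$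

## Free sequences and null sequences of functionals

We turn to negative results: to destroy a set $Y$, produce one functional that vanishes on $dens(X)$ points of it. A well-ordered family of functionals that eventually annihilates every vector will do.

**Definition.** Let $\rho$ be a regular uncountable cardinal. A sequence $(f_\alpha)_{\alpha<\rho}$ in $X^*\setminus\{0\}$ is *$\rho$-null* if for each $x\in X$ there is $\alpha<\rho$ with $f_\beta(x)=0$ for all $\beta\ge\alpha$.

For example, the coordinate functionals on $c_0(\omega_1)$ form an $\omega_1$-null sequence, since every vector has countable support.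

**Lemma 5.** If there is a $\rho$-null sequence with $\rho<\kappa=dens(X)$ and $\rho\neq cf(\kappa)$, then $X$ has no overcomplete set.

*Proof.* Let $|Y|=\kappa$ and $Y_\alpha=\{y\in Y:f_\beta(y)=0\text{ for all }\beta\ge\alpha\}$. Then $Y=\bigcup_{\alpha<\rho}Y_\alpha$ is an increasing union. Suppose all $|Y_\alpha|<\kappa$. As $\rho<\kappa$, we get $\sup_\alpha|Y_\alpha|=\kappa$, so $(|Y_\alpha|)_{\alpha<\rho}$ is nondecreasing and cofinal in $\kappa$. As $\rho$ is regular, $cf(\kappa)=\rho$, a contradiction. So some $|Y_\alpha|=\kappa$, and $f_\alpha\neq0$ vanishes on $Y_\alpha$. Apply (1). $\square$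

*Where null sequences come from.* If $g_\alpha\to g$ in the $w^*$ topology along $\alpha<\rho$ (every neighborhood of $g$ contains a final segment) and $g_\alpha\neq g$ for all $\alpha$, then $(g_\alpha-g)_{\alpha<\rho}$ is $\rho$-null. Indeed, for each $x$ and $n$ there is $\alpha_n<\rho$ with $|(g_\beta-g)(x)|<1/n$ for $\beta\ge\alpha_n$, and $\sup_n\alpha_n<\rho$.

**Definition.** A sequence $(x_\alpha)_{\alpha<\rho}$ in a space $K$ is *free* if $\overline{\{x_\beta:\beta<\alpha\}}\cap\overline{\{x_\beta:\beta\ge\alpha\}}=\emptyset$ for every $\alpha<\rho$.

In $[0,\omega_1]$ the sequence $x_\xi=\xi+1$ ($\xi<\omega_1$) is free: for each $\alpha$ the two sets lie in the disjoint closed sets $[0,\alpha]$ and $[\alpha+1,\omega_1]$. It converges to $\omega_1$. The members of a free sequence are distinct, and initial segments of free sequences are free. We use two published theorems.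

- (Arhangel'skii) For compact Hausdorff $K$, the tightness $t(K)$ is the supremum of the cardinalities of free sequences in $K$.
- (JS) (I. Juhász, Z. Szentmiklóssy, *Convergent free sequences in compact spaces*, Proc. AMS 116 (1992) 1153–1160.) If $\rho$ is a regular uncountable cardinal and a compact Hausdorff space has a free sequence of length $\rho$, then it has one of length $\rho$ that converges, i.e. every neighborhood of some point contains a final segment.

Write $B=(B_{X^*},w^*)$. By (JS), dropping the at most one term that equals the limit, *a free sequence of length $\rho$ in $B$ yields a $\rho$-null sequence*. By Arhangel'skii's theorem, if $t(B)>\omega$ there is an $\omega_1$-null sequence, and if $t(B)>\omega_1$ there is an $\omega_2$-null sequence. What remains in both theorems is the case where $B$ has small tightness.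

## Convergence in separable compacta in the Cohen model

Let $V\models$ GCH and let $G$ be $Fn(\omega_2,2)$-generic. By (F3) and since $\omega_2$ Cohen reals are added, in $V[G]$ we have $\mathfrak c=2^{\omega_1}=\omega_2$ and $2^\tau=\tau^+$ for $\tau\ge\omega_1$. By (F5) every subset of $\omega$ in $V[G]$ lies in $V[G_I]$ for some countable $I\in V$, $I\subseteq\omega_2$. For $\delta<\omega_2$ the forcing $Fn(\delta,2)$ has size $\le\omega_1$, so $V[G_\delta]\models$ CH and $|P(\omega)\cap V[G_\delta]|\le\omega_1$.

**Lemma 6.** In $V[G]$ let $K$ be compact Hausdorff, $a:\omega\to K$ with dense range, and $|K|>\omega_2$. Then there are $z\in K$ and points $t_\delta\in K\setminus\{z\}$ ($\delta\in S$, $|S|=\omega_2$) such that every neighborhood of $z$ contains $t_\delta$ for all but countably many $\delta\in S$.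

*Proof.* For $W\subseteq\omega$ write $cl\,W=\overline{a[W]}$. For $z\in K$ let $Z(z)=\{a^{-1}(O):O\text{ an open neighborhood of }z\}$ and $Z_\delta(z)=Z(z)\cap V[G_\delta]$. As $a[\omega]$ is dense, $cl(a^{-1}(O))=\overline O$ for open $O$, so $\bigcap_{W\in Z(z)}cl\,W=\{z\}$.

**Step 1: a point that no intermediate model isolates.** Suppose that each $z\in K$ has $\delta_z<\omega_2$ with $\bigcap_{W\in Z_{\delta_z}(z)}cl\,W=\{z\}$. Then $z$ is determined by the pair $(\delta_z,Z_{\delta_z}(z))$, and $Z_{\delta_z}(z)$ is a subset of the set $P(\omega)\cap V[G_{\delta_z}]$ of size $\le\omega_1$. So $|K|\le\omega_2\cdot2^{\omega_1}=\omega_2$, a contradiction. Fix $z$ for which no $\delta$ works and write $Z=Z(z)$, $Z_\delta=Z_\delta(z)$. For each $\delta<\omega_2$ pick $z'_\delta\neq z$ in $\bigcap_{W\in Z_\delta}cl\,W$ and an open $O'_\delta\ni z'_\delta$ with $z\notin\overline{O'_\delta}$, and put $b_\delta=a^{-1}(O'_\delta)$. Then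
$$b_\delta\cap W\neq\emptyset\quad\text{for all } W\in Z_\delta, \tag{5}$$
$$z\notin cl\,b_\delta. \tag{6}$$
For (5), $O'_\delta$ is a neighborhood of $z'_\delta\in\overline{a[W]}$. For (6), $cl\,b_\delta\subseteq\overline{O'_\delta}$.

**Step 2: make the names of the $b_\delta$ isomorphic.** From a name for the whole sequence $(b_\delta)_{\delta<\omega_2}$ we obtain in $V$ a sequence of nice names $\dot b_\delta$ for subsets of $\omega$ with $\dot b_\delta^G=b_\delta$. By c.c.c. $\dot b_\delta$ is an $Fn(I_\delta,2)$-name for a countable $I_\delta\in V$, and we may assume $[\delta,\delta+\omega)\subseteq I_\delta$. We work in $V$. If $cf(\delta)=\omega_1$, then $\sup(I_\delta\cap\delta)<\delta$. By Fodor's lemma $\sup(I_\delta\cap\delta)$ is constant on a stationary set of such $\delta$. By CH a bounded subset of $\omega_2$ has at most $\omega_1$ countable subsets, so there are a stationary $S_0\subseteq\{\delta<\omega_2:cf(\delta)=\omega_1\}$ and a countable $R$ with $I_\delta\cap\delta=R$ for $\delta\in S_0$. Intersecting with the club of all $\delta'$ such that $I_\delta\subseteq\delta'$ for every $\delta<\delta'$, we may assume that $I_\delta\subseteq\delta'$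 for $\delta<\delta'$ in $S_0$. Then the sets $J_\delta=I_\delta\setminus R\subseteq[\delta,\omega_2)$, $\delta\in S_0$, are infinite, countable, pairwise disjoint, and disjoint from $R$.

Fix bijections $\iota_\delta:\omega\to J_\delta$. Transporting $\dot b_\delta$ along $\mathrm{id}_R\cup\iota_\delta^{-1}$ gives a nice $Fn(R\sqcup\omega,2)$-name for a subset of $\omega$. This forcing is countable, so by CH there are only $\omega_1$ such names. Hence there is $S\subseteq S_0$, $S\in V$, $|S|=\omega_2$, on which the transported name is constant. For $\delta,\delta'\in S$ let $\pi_{\delta\delta'}$ be the automorphism of $Fn(\omega_2,2)$ induced by exchanging $\iota_\delta(n)\leftrightarrow\iota_{\delta'}(n)$ and fixing all other coordinates. Then $\pi_{\delta\delta'}(\dot b_\delta)=\dot b_{\delta'}$.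

**Step 3: $b_\delta$ meets every $W\in Z$ that does not depend on $J_\delta$.** Precisely: *if $\delta\in S$, $W\in Z$, and $W\in V[G_I]$ for some countable $I\in V$ with $I\cap J_\delta=\emptyset$, then $W\cap b_\delta\neq\emptyset$.* (By (5) this holds if $I\subseteq\delta$. The claim allows coordinates of $I$ above $\delta$, as long as they miss $J_\delta$.)

Suppose $W\cap b_\delta=\emptyset$. Let $\dot W$ be an $Fn(I,2)$-name for $W$, and let $r\in G$ with $r\Vdash\dot W\cap\dot b_\delta=\emptyset$. Put $q=r|J_\delta$ and $r_0=r\setminus q$. Let $\delta'\in S$ with $\delta'>\delta$ and $\delta'>\sup(I\cup dom\,r)$. Then $J_{\delta'}\subseteq[\delta',\omega_2)$ is disjoint from $I\cup dom\,r$. So $\pi_{\delta\delta'}$ fixes $\dot W$ and maps $r$ to $r_0\cup q_{\delta'}$, where $q_{\delta'}$ is the copy of $q$ on $J_{\delta'}$. Hence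
$$r_0\cup q_{\delta'}\Vdash\dot W\cap\dot b_{\delta'}=\emptyset.$$
The set $S\in V$ is unbounded in $\omega_2$ and the sets $J_{\delta'}$ are disjoint, so any given condition has a domain disjoint from $J_{\delta'}$, and is compatible with $q_{\delta'}$, for all large $\delta'\in S$. By genericity there is such a $\delta'$ with $q_{\delta'}\in G$. Since $r_0\in G$ too, $r_0\cup q_{\delta'}\in G$ and $W\cap b_{\delta'}=\emptyset$. But $I\subseteq\delta'$, so $W\in V[G_I]\subseteq V[G_{\delta'}]$ and $W\in Z_{\delta'}$. This contradicts (5) for $\delta'$.

**Step 4: the points $t_\delta$.** For $\delta\in S$ let $Z^\delta$ be the set of all $W\in Z$ as in Step 3. It contains $\omega=a^{-1}(K)$, and it is closed under finite intersections (take the union of the two sets $I$). By Step 3 the family $\{cl(W\cap b_\delta):W\in Z^\delta\}$ has the finite intersection property. Pick $t_\delta$ in its intersection. With $W=\omega$, (6) gives $t_\delta\neq z$. Given a neighborhood $O$ of $z$, take an open $O_1\ni z$ with $\overline{O_1}\subseteq O$ and let $W=a^{-1}(O_1)\in V[G_I]$, $I\in V$ countable. The $J_\delta$ are disjoint, so $I\cap J_\delta=\emptyset$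 for all but countably many $\delta\in S$. For these $W\in Z^\delta$ and $t_\delta\in cl\,W\subseteq\overline{O_1}\subseteq O$. $\square$

## Proof of Theorem B

In $V[G]$ let $dens(X^*)>\mathfrak c=\omega_2$, let $\kappa=dens(X)$, and suppose that $Y$ is overcomplete in $X$. We go through the possible values of $\kappa$.

**Case $\kappa\le\omega_1$.** Then $|X^*|\le\mathfrak c^{\omega_1}=2^{\omega_1}=\mathfrak c$, contradicting $dens(X^*)>\mathfrak c$.

**Case $\kappa>\omega_2$ regular.** As $\kappa>\mathfrak c$, this is the first easy case treated at the start.

**Case $\kappa>\omega_2$ singular.** The aim is to find two functionals that agree on $\kappa$ points. Since $2^\tau=\tau^+$ for $\tau\ge\omega_1$, the limit cardinal $\kappa$ is a strong limit. Let $\tau=cf(\kappa)$ and $\lambda=(2^\tau)^+$, so $2^\lambda<\kappa$. Recall that $dens(X^*)\ge dens(X)$: if $\{f_i\}$ is dense in $X^*$, choose $x_i$ in the unit ball with $f_i(x_i)\ge\frac12\|f_i\|$. A functional $f$ vanishing on all $x_i$ satisfies $\frac12\|f_i\|\le(f_i-f)(x_i)\le\|f_i-f\|$ for all $i$, hence $f=0$, and the rational span of the $x_i$ is dense in $X$. So we may choose $E\subseteq X^*$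 with $|E|=\lambda<\kappa$. Let $\Phi(y)=(e(y))_{e\in E}\in\mathbb R^E$ for $y\in Y$. Let $(\kappa_i)_{i<\tau}$ be regular cardinals below $\kappa$, cofinal in $\kappa$, with $\kappa_i>2^\lambda=|\mathbb R^E|$. For each $i$ there is $p_i\in\mathbb R^E$ with $|\Phi^{-1}(p_i)|\ge\kappa_i$, since otherwise $|Y|\le2^\lambda\cdot\kappa_i<\kappa$. As $|\mathbb R^\tau|=2^\tau<|E|$, there are $e\neq e'$ in $E$ with $p_i(e)=p_i(e')$ for all $i<\tau$. Then $e-e'\neq0$ vanishes on $\bigcup_{i<\tau}\Phi^{-1}(p_i)$, a subset of $Y$ of size $\kappa$. This contradicts (1).

**Case $\kappa=\omega_2$.** It suffices to find an $\omega_1$-null sequence, because $\omega_1<\kappa$ and $\omega_1\neq\omega_2=cf(\kappa)$, so Lemma 5 gives a contradiction. If $B=(B_{X^*},w^*)$ is not countably tight, the previous sections provide one. Suppose $B$ is countably tight. On $B$ the $w^*$ topology is that of pointwise convergence on a norm dense subset of $X$ of size $\omega_2$, so $B$ has weight $\le\omega_2$ and a dense set $E$ of size $\le\omega_2$. By countable tightness $B=\bigcup\{\overline A:A\in[E]^{\le\omega}\}$, a union of at most $\omega_2^\omega=\mathfrak c^\omega=\omega_2$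 sets. As $|B|=|X^*|\ge dens(X^*)>\omega_2$, some countable $A$ has $|\overline A|>\omega_2$. Lemma 6 for $K=\overline A$ gives $z$ and $(t_\delta)_{\delta\in S}$. Let $(f_\xi)_{\xi<\omega_1}$ enumerate $t_\delta-z$ for $\omega_1$ many distinct indices $\delta\in S$. These functionals are nonzero. For each $x$ and $n$ we have $|f_\xi(x)|<1/n$ for all but countably many $\xi$, so $f_\xi(x)=0$ for all but countably many $\xi$. Thus $(f_\xi)$ is $\omega_1$-null. $\blacksquare$

## Null sequences from elementary submodels

For Theorem C we need null sequences in ZFC when the tightness is small. The idea: over a suitable subspace $X_M$ of $X$ null sequences are easy to find, and small tightness lets us lift them to $X$. We recall that $M\prec H(\chi)$ means that $M$ is an elementary submodel of the set $H(\chi)$ of sets hereditarily of size $<\chi$: if a statement with parameters in $M$ has a witness in $H(\chi)$, it has one in $M$. For example, if $A\in M$, $\nu\subseteq M$, $\nu\in M$ and $|A|\le\nu$, then $A\subseteq M$: if $A\ne\emptyset$, some surjection $\nu\to A$ is in $M$, and so are its values. We write $M^\theta\subseteq M$ if every function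 from $\theta$ to $M$ is an element of $M$.

**Lemma 7.** Let $\theta$ be an infinite cardinal, $\nu=2^\theta$, $B=(B_{X^*},w^*)$, $t(B)\le\theta$, $dens(X)>\nu$, and $\rho$ regular with $\theta<\rho\le\nu^+$. Then $X$ has a $\rho$-null sequence.

*Proof.* **Step 1: the submodels.** Let $\chi$ be a large regular cardinal. Any subset of $H(\chi)$ of size $\le\nu$ is contained in some $M'\prec H(\chi)$ with $|M'|=\nu$ and $M'^\theta\subseteq M'$: build an increasing chain of length $\theta^+\le\nu$ of elementary submodels of size $\nu$, each containing all functions from $\theta$ to the earlier ones (there are $\nu^\theta=\nu$ of these), and take the union. So there is an increasing continuous chain $(M_\alpha)_{\alpha<\rho}$ of elementary submodels of $H(\chi)$ with $X,\theta,\nu\in M_0$, $\nu\cup\mathbb R\subseteq M_0$, $|M_\alpha|=\nu$, $M_\alpha\in M_{\alpha+1}$, and $M_{\alpha+1}^\theta\subseteq M_{\alpha+1}$. At limits we take unions, which have size $\nu$ because $\rho\le\nu^+$. Let $M=\bigcup_{\alpha<\rho}M_\alpha$, which is again elementary. As $\rho>\theta$ is regular, a function from $\theta$ to $M$ has values in some $M_\alpha$, so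 it lies in $M_{\alpha+1}$. Thus $M^\theta\subseteq M$.

**Step 2: a null sequence on a subspace.** Let $X_\alpha=\overline{X\cap M_\alpha}$ and $X_M=\overline{X\cap M}$. Since $\mathbb R\subseteq M_0$, these are closed subspaces. Since $\rho$ is regular uncountable, a sequence from $X\cap M$ lies in some $M_\alpha$, so $X_M=\bigcup_{\alpha<\rho}X_\alpha$. As $dens(X_\alpha)\le\nu<dens(X)$, $X_\alpha\neq X$. Also $X_\alpha\in M_{\alpha+1}$, being defined from $X$ and $M_\alpha$. By elementarity there is $x\in(X\cap M_{\alpha+1})\setminus X_\alpha$. So $X_\alpha\subsetneq X_M$, and we can pick $0\neq h_\alpha\in B_{X_M^*}$ with $h_\alpha|X_\alpha=0$. Each $x\in X_M$ is in $X_\alpha$ for all large $\alpha$, so $h_\alpha\to0$ in $(B_{X_M^*},w^*)$.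

To lift the $h_\alpha$, let $C$ be the $w^*$-closure of $B\cap M$ in $B$ and let $R:C\to B_{X_M^*}$ be the restriction map, which is $w^*$-continuous. We show that $R$ is a homeomorphism.

**Step 3: $R$ is onto.** $R[C]$ is compact, so it suffices that $R[B\cap M]$ is dense. Since $X\cap M$ is dense in $X_M$ and the ball is bounded, it suffices to approximate a given $h\in B_{X_M^*}$ at finitely many points $x_1,\dots,x_k\in X\cap M$. Let $\varepsilon>0$ and $r_i$ be rationals with $|h(x_i)-r_i|<\varepsilon$. A norm-preserving Hahn–Banach extension of $h$ to $X$ shows that there is $f\in B$ with $|f(x_i)-r_i|<\varepsilon$ for all $i$. All parameters are in $M$, so there is such an $f$ in $B\cap M$, and $|f(x_i)-h(x_i)|<2\varepsilon$.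

**Step 4: $R$ is injective.** Let $u\neq v$ in $C$. As $t(B)\le\theta$, $u,v\in\overline A$ for some $A\subseteq B\cap M$ with $|A|\le\theta$. Then $A\in M$, because $M^\theta\subseteq M$. The space $\overline A$ is regular with a dense set of size $\le\theta$. A regular open set is the interior of the closure of its trace on the dense set, and regular open sets form a base, so $\overline A$ has weight $\le2^\theta=\nu$. Since $\overline A$ is compact, $C(\overline A)$ has density $\le\nu$, and so does its subset $\{x|\overline A:x\in X\}$. Hence there is $D'\subseteq X$ with $|D'|\le\nu$ such that $\{d|\overline A:d\in D'\}$ is norm dense in $\{x|\overline A:x\in X\}$. As $X$ separates the points of $\overline A$, so does $D'$. By elementarity we may take $D'\in M$, and then $D'\subseteq M$ because $\nu\subseteq M$. So some $d\in X\cap M$ has $u(d)\neq v(d)$, that is, $R(u)\neq R(v)$.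

**Step 5: lift.** A continuous bijection between compact Hausdorff spaces is a homeomorphism. Moreover $0\in B\cap M\subseteq C$ and $R(0)=0$. So $g_\alpha=R^{-1}(h_\alpha)\neq0$ and $g_\alpha\to0$ in $(B,w^*)$. Hence $(g_\alpha)_{\alpha<\rho}$ is $\rho$-null. $\square$

## Proof of Theorem C

Let $X$ have an overcomplete set, let $\kappa=dens(X)>\mathfrak c$, and $B=(B_{X^*},w^*)$. Each step uses Lemma 5 with a different length $\rho$.

**Step 1: $cf(\kappa)=\omega_1$.** Note $\kappa>\omega_1$. If $B$ is not countably tight, there is an $\omega_1$-null sequence by Arhangel'skii's theorem and (JS). If it is, Lemma 7 with $\theta=\omega$ and $\rho=\omega_1$ gives one. By Lemma 5, $cf(\kappa)=\omega_1$. So $\kappa$ is singular, hence a limit cardinal, and $\kappa>\mathfrak c^+$.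

**Step 2: $B$ is not countably tight.** Otherwise Lemma 7 with $\theta=\omega$ and $\rho=\mathfrak c^+$ gives a $\mathfrak c^+$-null sequence. As $\mathfrak c^+<\kappa$ and $\mathfrak c^+\neq\omega_1=cf(\kappa)$, this contradicts Lemma 5.

**Step 3: $t(B)=\omega_1$.** If $t(B)>\omega_1$, Arhangel'skii's theorem gives a free sequence of length $\omega_2$, and (JS) an $\omega_2$-null sequence. As $\omega_2\le\mathfrak c^+<\kappa$ and $\omega_2\neq cf(\kappa)$, this contradicts Lemma 5. With Step 2, $t(B)=\omega_1$.

**Step 4: $\kappa<2^{\omega_1}$.** By König's theorem $cf(2^{\omega_1})>\omega_1$, so $\kappa\neq2^{\omega_1}$. Suppose $\kappa>2^{\omega_1}$. As $\kappa$ is a limit cardinal, $\kappa>(2^{\omega_1})^+$. By Step 3, Lemma 7 applies with $\theta=\omega_1$ and $\rho=(2^{\omega_1})^+$. As $\rho<\kappa$ and $\rho\neq\omega_1=cf(\kappa)$, this contradicts Lemma 5.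

**Step 5: the two special cases.** If $B$ is countably tight, Step 2 excludes $\kappa>\mathfrak c$. For the other case, the least singular cardinal above $\mathfrak c$ of cofinality $\omega_1$ is $\mathfrak c^{+\omega_1}$: below it, the cardinals above $\mathfrak c$ are the $\mathfrak c^{+\alpha}$ with $0<\alpha<\omega_1$, which are regular for successor $\alpha$ and of cofinality $\omega$ for limit $\alpha$. So $\kappa>\mathfrak c$ forces $\mathfrak c^{+\omega_1}\le\kappa<2^{\omega_1}$, which is impossible if $2^{\omega_1}<\mathfrak c^{+\omega_1}$. $\blacksquare$
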